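# Maximum average degree and unavoidability in tournaments

## Transitive subtournaments of $C_3$ and of $C_3[C_3]$

Let $TT_s$ be the transitive tournament of order $s$: its vertices are $1,\dots,s$, with an arc $i\to j$ whenever $i<j$. Let $C_3$ be the directed triangle $0\to1\to2\to0$.

How large must a tournament be before it is forced to contain $TT_3$? Order $3$ is not enough, because $C_3$ does not contain $TT_3$. Order $4$ is enough: such a tournament has $6$ arcs, so some vertex has at least two out-neighbors, and it forms a $TT_3$ with any two of them. The threshold for $TT_3$ is exactly $4$.

Now take nine vertices. Replace each vertex of $C_3$ by a copy of $C_3$: the vertices are the pairs $(i,j)$ with $i,j\in\{0,1,2\}$, two pairs with different first coordinates are joined as their first coordinates are in $C_3$, and two pairs with the same first coordinate are joined as their second coordinates are. Call this tournament $C_3[C_3]$. It contains $TT_4$, on $(0,0),(0,1),(1,0),(1,1)$. It does not contain $TT_5$. Indeed, suppose five of its vertices induce a transitive tournament. If all three first coordinates occurred, one vertex of each kind would give a directed triangle inside an acyclic digraph, which is impossible.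 So at most two first coordinates occur, and three of the five vertices share one of them. The second coordinates of these three vertices induce a $TT_3$ in $C_3$, which is impossible.

The argument iterates. Let $Q_0$ be the one-vertex tournament and let $Q_k=C_3[Q_{k-1}]$, built in the same way, so $|Q_k|=3^k$. A transitive subtournament of $Q_k$ uses at most two first coordinates, so if it had $2^k+1$ vertices, then $2^{k-1}+1$ of them would share a first coordinate and would give a $TT_{2^{k-1}+1}$ in $Q_{k-1}$. Since $Q_0\not\supseteq TT_2$, induction gives
$$Q_k\not\supseteq TT_{2^k+1}. \tag{1}$$

At each round, the tournament became three times larger while the digraph it avoids only about doubled. But the digraph it avoids is as dense as possible. What happens to this game if the avoided digraph must be sparse?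

## Unavoidability against maximum average degree

A digraph $D$ is contained in a tournament $T$, written $D\subseteq T$, if there is an injective map $V(D)\to V(T)$ that sends arcs to arcs (an embedding).

**Definition (unavoidability).** A digraph $D$ is $p$-unavoidable if it is contained in every tournament of order $p$. The unavoidability $\mathrm{unvd}(D)$ is the smallest such $p$, if one exists.

A tournament of order $p+1$ contains tournaments of order $p$, so a $p$-unavoidable digraph is also $(p+1)$-unavoidable. Hence one tournament of order $N$ that does not contain $D$ proves $\mathrm{unvd}(D)>N$. We saw that $\mathrm{unvd}(TT_3)=4$ and $\mathrm{unvd}(TT_5)>9$.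

A digraph with a directed cycle is in no transitive tournament, so it has no unavoidability. An acyclic digraph of order $n$ has an ordering of its vertices in which all arcs go forward, so it is contained in $TT_n$; and $TT_n$ is contained in every tournament of order $2^{n-1}$, by induction on $n$: some vertex has out-degree at least $2^{n-2}$, and we put it in front of a $TT_{n-1}$ found among its out-neighbors. So every acyclic digraph of order $n$ is $2^{n-1}$-unavoidable. From here on, all digraphs for which we consider $\mathrm{unvd}$ are acyclic; in particular they have no digons (pairs of opposite arcs).

**Definition (maximum average degree).** The average degree of a nonempty digraph $D$ is $2|A(D)|/|V(D)|$. The maximum average degree of $D$ is the largest average degree of a nonempty subdigraph of $D$.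

For example, $TT_s$ has maximum average degree $s-1$. A triangle together with many isolated vertices has small average degree but maximum average degree $2$. A forest has maximum average degree less than $2$, because a forest on $v\ge1$ vertices has at most $v-1$ edges; a cycle has average degree exactly $2$.

Density forces large unavoidability: if $|V(D)|\ge2$ and $D$ has maximum average degree $\alpha$, then $\mathrm{unvd}(D)>2^{\alpha/2}$. To see this, take a subdigraph $H$ of average degree $\alpha$ on $v$ vertices, with $v\ge2$ (if $\alpha=0$, take any two vertices), and let $N=\lfloor2^{\alpha/2}\rfloor\ge1$. In a uniformly random tournament of order $N$, the expected number of embeddings of $H$ is $N(N-1)\cdots(N-v+1)\,2^{-\alpha v/2}<N^v2^{-\alpha v/2}\le1$, so some tournament of order $N$ does not contain $H$.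

Is density the only obstruction to polynomial size? The following problem comes from Pierre Aboulker, Frédéric Havet, William Lochet, Raul Lopes, Lucas Picasarri-Arrieta, Clément Rambaud, "Blow-ups and extensions of trees in tournaments", arXiv:2410.23566 (2024). Let $\alpha>0$. Does there exist a polynomial $P_\alpha$ such that $\mathrm{unvd}(D)\le P_\alpha(|V(D)|)$ for every acyclic $D$ with maximum average degree at most $\alpha$?

The polynomial must be allowed to depend on $\alpha$. A result of Fox, He and Wigderson says that for any $\Delta\ge2$ and any sufficiently large $n$ there is an acyclic digraph with $n$ vertices, maximum degree $\Delta$ and unavoidability at least $n^{\Omega(\Delta^{2/3}/\log^{5/3}\Delta)}$; the maximum average degree is at most the maximum degree, so no fixed exponent serves all $\alpha$.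

We shall prove that the answer is no for every $\alpha>4$ and yes for every $\alpha\le2$.

**Theorem 1.** For every $n\ge 2^{448}$ there is an acyclic digraph $D$ of order $n$ with maximum average degree at most $4+2n^{-1/8}$ and
$$\mathrm{unvd}(D)>n^{\frac{\log_2 n}{64\log_2\log_2 n}} .$$
Consequently, for every fixed $\alpha>4$ there is no polynomial $P_\alpha$ with $\mathrm{unvd}(D)\le P_\alpha(|V(D)|)$ for all acyclic $D$ of maximum average degree at most $\alpha$.

**Theorem 2.** Every acyclic $D$ of order $n\ge2$ and maximum average degree at most $\alpha$ satisfies
$$\mathrm{unvd}(D)\le n^{(2\alpha+2)\lceil\log_2 n\rceil}.$$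

**Theorem 3.** If $D$ is acyclic of order $n$ with maximum average degree at most $2$, then $\mathrm{unvd}(D)\le 6n^2+n+3$. Hence $P_\alpha$ exists for all $\alpha\le 2$.

Theorems 1 and 2 together say that for fixed $\alpha>4$ the extremal growth is $n^{\Theta(\log n)}$, up to a factor $\log\log n$ in the exponent. The arguments below do not settle the values $2<\alpha\le4$.

## Maximum average degree at most $2$: a quadratic bound

We start with the simplest range. If the maximum average degree is less than $1$, there are no arcs and $\mathrm{unvd}(D)=n$. For a forest the natural idea is to embed vertex by vertex, each new vertex attached to one vertex already placed. This needs a tournament in which every vertex has many in-neighbors and many out-neighbors. The next lemma provides one.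

**Lemma 4.** Let $n,M\ge1$. Every tournament of order at least $M+2n^2$ contains $TT_n$, or contains a subtournament $S$ with $|S|\ge M$ in which every vertex has in-degree and out-degree at least $n$.

*Proof.* As long as possible, delete a vertex whose in-degree or out-degree in the current tournament is less than $n$. If this stops while at least $M$ vertices remain, they form $S$. Otherwise at least $2n^2$ vertices get deleted. At least $n^2$ of these were deleted for the same reason; reversing all arcs if necessary (the reverse of $TT_n$ is again $TT_n$), we may assume that $q\ge n^2$ deleted vertices $z_1,\dots,z_q$, listed in order of deletion, each had out-degree less than $n$ when deleted.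

Form a graph on $\{z_1,\dots,z_q\}$ by joining $z_i$ and $z_j$, for $i<j$, whenever $z_i\to z_j$. When $z_i$ was deleted, all later $z_j$ were still present, so $z_i$ has fewer than $n$ later neighbors in this graph. Color greedily from $z_q$ back to $z_1$: each vertex sees fewer than $n$ already colored neighbors, so $n$ colors suffice. Some color class is an independent set of size at least $q/n\ge n$. On it, $z_j\to z_i$ whenever $i<j$, so it induces a transitive tournament of order at least $n$. $\square$

*Proof of Theorem 3.* Let $T$ be a tournament of order at least $6n^2+n+3$. If $T\supseteq TT_n$, then $T\supseteq D$. So assume $T\not\supseteq TT_n$.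

**Step 1: shape of the components.** This tells us what must be embedded. Each component of $D$ has average degree at most $2$, so it has at most as many arcs as vertices. It is connected, so it is a tree or contains exactly one cycle (in the underlying graph).

**Step 2: a place for each component.** We embed the components one by one, each into the tournament $T'$ of vertices not yet used. At most $n$ vertices are ever used, so $|T'|\ge6n^2+3=(4n^2+3)+2n^2$. Lemma 4 with $M=4n^2+3$ gives $S\subseteq T'$ with $|S|\ge4n^2+3$ and all in- and out-degrees in $S$ at least $n$.

**Step 3: the extension rule.** This is the only move we need for trees. Suppose part of a component, with at least one vertex, is embedded in $S$, and $w$ is a new vertex of that component adjacent, in either direction, to exactly one embedded vertex. The image of that vertex has at least $n$ out-neighbors and at least $n$ in-neighbors in $S$, and fewer than $n$ vertices of $S$ are used by this component. So there is a free vertex of $S$ for $w$. Starting from any vertex and adding neighbors one at a time, this embeds every tree.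

**Step 4: components with a cycle.** Here one vertex of the cycle will have two embedded neighbors, so we place it first. Let $C$ be the cycle. As a subdigraph of $D$ it is acyclic, so it has a source $z$, and $C-z$ is an oriented path. Choose $x\in S$ whose out-degree in $S$ is at least the average:
$$|N^+_S(x)|\ge\frac{|S|-1}2\ge2n^2+1 .$$
Lemma 4 with $M=1$, applied to $N^+_S(x)$, gives a nonempty $S'\subseteq N_S^+(x)$ with all in- and out-degrees in $S'$ at least $n$. Embed the path $C-z$ in $S'$ by the extension rule inside $S'$, and map $z$ to $x$. Both arcs of $C$ at $z$ leave $z$, and $x$ dominates $S'$, so $C$ is embedded in $S$ (a chord of $C$ would create a second cycle, so there is none). Now add the other vertices of the component one at a time, always one adjacent to the embedded part. It is adjacent to exactly one embedded vertex, since otherwise a second cycle would appear. The extension rule in $S$ finishes the component. $\blacksquare$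

## Two embedded neighbors in the iterated triangle

Can the same method be pushed to larger $\alpha$? Then we must place vertices $w$ with two embedded neighbors, for example with $u\to w\to u'$ where $u,u'$ sit at $x,x'$. We need $N^+(x)\cap N^-(x')\neq\emptyset$, and the conclusion of Lemma 4 does not give this.

Here is a concrete failure. Take $k\ge3$, $n=2^k+1$ and $S=Q_k$, the iterated triangle. By (1) it contains no $TT_n$. Every vertex of $Q_k$ has in-degree and out-degree $(3^k-1)/2$, by induction: $3^{k-1}+\frac{3^{k-1}-1}2=\frac{3^k-1}2$. This is at least $n$, because $3^k\ge2^{k+1}+3$ for $k\ge3$ (for $k=3$ it reads $27\ge19$, and $3\cdot(2^{k+1}+3)\ge2^{k+2}+3$). So $S$ has everything that Lemma 4 offers. Write vertices of $Q_k$ as strings of length $k$, and let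
$$x=(0,\dots,0,0),\qquad x'=(0,\dots,0,1).$$
A vertex $v$ that differs from $x$ somewhere in the first $k-1$ coordinates is joined to $x$ and to $x'$ in the same direction. The only other vertex is $v=(0,\dots,0,2)$, and there $x'\to v\to x$. So $N^+(x)\cap N^-(x')=\emptyset$, and $w$ has no place at all.

This does not show that sparse digraphs need large tournaments; it shows that the extension rule breaks at the second embedded neighbor. It also shows why: $x$ and $x'$ lie in a common small part of $Q_k$, and a directed path $x\to v\to x'$ cannot leave that part and return. Remember this.

## Shrinking candidate sets: the bound $n^{(2\alpha+2)\lceil\log_2 n\rceil}$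

The usual remedy for the failure above is to keep, for each vertex not yet embedded, a large set of candidates. We choose each image so that the candidate sets of its later neighbors do not shrink too much. This does not give a polynomial, but it proves Theorem 2, and it shows which tournaments resist.

*Proof of Theorem 2.* Let $d=\lfloor\alpha\rfloor$. Every nonempty subdigraph of $D$ has a vertex of degree at most its average degree, hence at most $d$. That is, $D$ is $d$-degenerate. Let $g(n)$ be the maximum of $\mathrm{unvd}$ over all $d$-degenerate acyclic digraphs of order at most $n$. It is finite (at most $2^{n-1}$), nondecreasing, and $g(1)=1$. The heart of the proof is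
$$g(n)\le 2^dn^{d+2}\,g(\lceil n/2\rceil)\qquad(n\ge2). \tag{2}$$

**Step 1: setup.** We fix the orders and sizes. Let $D$ be $d$-degenerate and acyclic of order exactly $n$; for smaller orders add isolated vertices, which keeps $d$-degeneracy and does not decrease $\mathrm{unvd}$. Repeatedly removing a vertex of degree at most $d$, and listing the removed vertices backwards, gives an order $v_1,\dots,v_n$ in which each vertex has at most $d$ earlier neighbors. Put
$$g=g(\lceil n/2\rceil),\qquad \delta=\frac1{2n},\qquad N=n^2(2n)^dg=2^dn^{d+2}g,\qquad M=\frac Nn,$$
so that $\delta^dM=ng$. Let $T$ be any tournament of order $N$, and partition its vertices into sets $C_1,\dots,C_n$ of size $M$. We must show $D\subseteq T$.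

**Step 2: the greedy embedding.** This handles the tournaments where nothing goes wrong. Embed $v_1,v_2,\dots$ in this order, with $v_i$ placed at some $x\in C_i$. After placing $v_i$, for each not yet embedded neighbor $v_j$ replace $C_j$ by $C_j\cap N^+(x)$ if $v_i\to v_j$, and by $C_j\cap N^-(x)$ if $v_j\to v_i$. We choose $x$ so that each of these sets $C_j$ keeps at least $\delta|C_j|$ vertices. A set $C_j$ is changed only when an earlier neighbor of $v_j$ is placed, so at most $d$ times before $v_j$ is placed. So, as long as no step has failed, every current $C_j$ has size at least $\delta^dM=ng$. The sets stay disjoint, so the images are distinct, and if no step fails then $D\subseteq T$.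

**Step 3: what failure gives.** We extract two sets with almost all arcs in one direction. Suppose step $i$ fails. Then each $x\in C_i$ is bad for some later neighbor $v_j$: it has fewer than $\delta|C_j|$ neighbors in $C_j$ in the required direction. There are fewer than $n$ choices of $j$, so by pigeonhole some $j$ serves for all $x$ in a set $A\subseteq C_i$ with $|A|\ge\delta^dM/n=g$. Put $B=C_j$. It is disjoint from $A$, and $|B|\ge ng\ge2g$. If $v_i\to v_j$, every $x\in A$ has fewer than $\delta|B|$ out-neighbors in $B$, so almost all arcs go from $B$ to $A$; if $v_j\to v_i$, almost all go from $A$ to $B$. In both cases there is one fixed direction such that every $x\in A$ has fewer than $\delta|B|$ arcs to or from $B$ in the wrong direction.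

**Step 4: splitting $D$.** We use $A$ and $B$ to embed $D$ in two halves. Cut an acyclic order of $D$ into a first part $D_1$ of order $\lceil n/2\rceil$ and the rest $D_2$, of order $\lfloor n/2\rfloor$. All arcs between the parts go from $D_1$ to $D_2$. Both parts are $d$-degenerate and have unavoidability at most $g$. If the direction is from $B$ to $A$, embed $D_2$ in $A$; otherwise embed $D_1$ in $A$. This is possible since $|A|\ge g$. At most $n$ vertices of $A$ are used, so at most $n\cdot\delta|B|=|B|/2$ vertices of $B$ have a wrong arc to a used vertex. The other vertices of $B$ number at least $|B|/2\ge g$, so they contain the other part of $D$. All arcs between the two images point the right way, so $D\subseteq T$. This proves (2).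

**Step 5: iteration.** If $n\le2^q$ then $\lceil n/2\rceil\le2^{q-1}$, so after at most $\lceil\log_2n\rceil$ applications of (2) we reach $g(1)=1$. Each factor is at most $2^dn^{d+2}\le n^{2d+2}$, since $n\ge2$ gives $2^d\le n^d$. Hence $\mathrm{unvd}(D)\le g(n)\le n^{(2d+2)\lceil\log_2n\rceil}\le n^{(2\alpha+2)\lceil\log_2n\rceil}$. $\blacksquare$

The bound is not polynomial because each halving in Step 4 costs a factor polynomial in $n$, and there are about $\log_2 n$ halvings. The bad case is a pair of sets with almost all arcs in one direction. In an iterated lexicographic product this happens at every scale, with all arcs between two parts in one direction. So we look for hard tournaments among such products.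

## Lexicographic products and maps that may collapse arcs

**Definition (lexicographic product).** For tournaments $R$ and $T$, the tournament $R[T]$ has vertex set $V(R)\times V(T)$, with $(x,y)\to(x',y')$ if and only if $x\to x'$, or $x=x'$ and $y\to y'$. The fiber over $x$ is $\{x\}\times V(T)$, a copy of $T$.

The tournaments $C_3[C_3]$ and $Q_k$ are examples. What does an embedding of $D$ in $R[T]$ look like to someone who sees only first coordinates?

**Definition (weak homomorphism).** For a digraph $D$ and a tournament $R$, a weak homomorphism $f:D\to R$ is a map $V(D)\to V(R)$ such that every arc $uv$ of $D$ satisfies $f(u)=f(v)$ or $f(u)\to f(v)$.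

We call $f(u)$ the color of $u$. Constant maps are weak homomorphisms. For the transitive triangle $u\to v\to w$, $u\to w$, the coloring $f(u)=f(v)=0$, $f(w)=1$ is a weak homomorphism to $C_3$; the coloring $f(u)=f(w)=0$, $f(v)=1$ is not, since the arc $v\to w$ would need $1\to0$. If $\varphi$ embeds $D$ in $R[T]$, then the first coordinate of $\varphi$ is a weak homomorphism $D\to R$.

**Lemma 5.** Let $f:D\to R$ be a weak homomorphism. If $u\to v\to w$ in $D$ and $f(u)=f(w)=x$, then $f(v)=x$.

*Proof.* Otherwise $x\to f(v)$ and $f(v)\to x$, but $R$ has no digon. $\square$

This is the trap that defeated the extension rule: a vertex between two vertices of the same fiber is stuck in that fiber. Now we use it on purpose. Suppose $D\not\subseteq T$. We want a digraph $D'\not\subseteq R[T]$, where $|R|=r$.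

Here is the first construction one would write down. Take vertices $u_1,\dots,u_{r+1}$, and for each pair $i<j$ a copy of $D$ all of whose vertices $v$ satisfy $u_i\to v\to u_j$. In an embedding of $D'$ in $R[T]$, two of the $u$'s have the same color, so by Lemma 5 the copy between them lies in one fiber, and $D\subseteq T$, a contradiction. So this $D'$ is indeed not contained in $R[T]$. But it is useless, for two reasons. First, it has $\binom{r+1}2$ copies of $D$: each round multiplies the order of the digraph by more than $r(r+1)/2$ and the order of the tournament only by $r$, so for $r\ge2$ the bound $\mathrm{unvd}>r^k$ after $k$ rounds is weaker than the trivial $\mathrm{unvd}(D)\ge|V(D)|$. Second, every vertex of every copy gains two arcs at each round, so the density grows with $k$.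

The second defect will be cured by attaching $u_i$ and $u_j$ only to a few vertices of each copy, its roots, and by making sure that the roots drag the whole copy into their fiber. For the first defect, look at the accounting. Suppose one round adds $c$ new vertices and $m$ copies, so $n_k=c+m\,n_{k-1}$. Then $n_k$ has order about $c\,m^k$: the new vertices are paid for once, and only the copies multiply. So $c$ may be as large as a fixed power of $r$. If $m$ is about $\log r$, and $k$ is about $\log r/\log m$, then $n_k$ is still only a power of $r$, while $\mathrm{unvd}>r^k$ is a power of $n_k$ with exponent of order $k$, which tends to infinity.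

So the task is this: with new vertices that are polynomially many in $r$, sparse, and not copied, force one of only about $\log r$ prescribed pairs to be monochromatic.

## Repeated colors on intervals

Let $R$ have order $r$ and contain no $TT_{t_0+1}$. Take roots $u_1,\dots,u_h$ and a weak homomorphism coloring them. Call a color repeated if at least two roots have it.

Suppose first that we allowed all arcs $u_i\to u_l$ with $i<l$. Let a color $c$ be repeated, first at $u_s$ and last at $u_e$. A root $u_l$ with $s<l<e$ lies on a path $u_s\to u_l\to u_e$, so it has color $c$: each repeated color fills an interval. If the interval of $c$ precedes that of $c'$, then $c\to c'$. So the repeated colors induce a transitive subtournament of $R$, and there are at most $t_0$ of them, with at most $2t_0$ interval endpoints in all. Now cut the roots into $2t_0+1$ blocks of $r+1$ consecutive roots. Some block contains no endpoint. Two of its roots share a color, by pigeonhole, and the interval of that color enters the block without having an endpoint there, so it covers the block. The first and last root of that block have the same color. Only $2t_0+1$ pairs are needed, and if $R$ is random, $t_0$ is about $2\log_2r$.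

The trouble is that the roots would then form $TT_h$, with average degree $h-1$. The remedy is to move each arc to a new vertex. For $s<e$ and $l>s$, $l\ne e$, add a vertex $y$ with
$$u_s\to y\to u_e,\qquad y\to u_l .$$
If $u_s$ and $u_e$ have color $c$, then so has $y$ by Lemma 5, and then $u_l$ has color $c$ or a color dominated by $c$. So $y$ does what the arc $u_s\to u_l$ did, but only when $u_s$ and $u_e$ have the same color, which is the only case we used. A mirror-image vertex $z$ with $u_s\to z\to u_e$ and $u_l\to z$ handles the roots $u_l$ before $u_e$. There are at most $2h^3$ such vertices, each of degree $3$.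

For a hand check, let $R=C_3$, so $r=3$ and $t_0=2$: there are five blocks of four roots, $20$ roots in all. Some color is repeated; by symmetry say color $0$. A later root of another color must be $1$ (the only color dominated by $0$), and an earlier one must be $2$. Here "later" means after the first $0$ and "earlier" means before the last $0$, so the $0$'s form an interval, and the color sequence is $2^i0^j1^k$ with $j\ge2$. If $i\ge2$, then color $2$ is repeated and later roots of other colors must be $0$, so $k=0$; if $k\ge2$, in the same way $i=0$. So the sequence has at most one color change, or it is $2\,0^{18}\,1$. In every case at least three of the five blocks have the same color at both ends.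

With degree-$3$ vertices every set $U$ will induce at most $3|U|$ arcs, so the maximum average degree is at most $6$. To get near $4$, we spread the third arc over many vertices: replace $y$ by a path $y_1\to\dots\to y_p$ all of whose vertices point to $u_e$. The color $c$ travels along the path by Lemma 5, each path vertex costs two arcs, and only $y_p$ carries the extra arc to $u_l$.

## The digraphs $D_k$

Let $R$ be a tournament of order $r\ge1$ with no $TT_{t_0+1}$, where $t_0\ge1$, and let $p\ge1$. Put
$$m=2t_0+1,\qquad L=r+1,\qquad h=mL .$$

**Definition (the digraphs $D_k$).** Each $D_k$ has a distinguished set of roots. $D_0$ consists of two isolated vertices, both roots. For $k\ge1$, $D_k$ consists of the following.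

- Roots $u_1,\dots,u_h$, with no arcs among them.
- $(+)$-gadgets: for all indices $s,e,l$ with $s<e$, $s<l$, $l\ne e$, new vertices $y_1,\dots,y_p$ with arcs $u_s\to y_1$; $y_i\to y_{i+1}$ for $1\le i<p$; $y_i\to u_e$ for all $i$; and the extra arc $y_p\to u_l$.
- $(-)$-gadgets: for all indices $s,e,l$ with $s<e$, $l<e$, $l\ne s$, new vertices $z_1,\dots,z_p$ with arcs $z_1\to u_e$; $z_{i+1}\to z_i$ for $1\le i<p$; $u_s\to z_i$ for all $i$; and the extra arc $u_l\to z_p$.
- Copies: let block $j$ ($1\le j\le m$) be $\{u_{(j-1)L+1},\dots,u_{jL}\}$, with first vertex $a_j$ and last vertex $b_j$. For each $j$ add a new disjoint copy $D^{(j)}$ of $D_{k-1}$, with arcs $a_j\to v\to b_j$ for every root $v$ of $D^{(j)}$.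

For $p=1$ the gadgets are the single vertices of the previous section.

**Lemma 6.** $D_k$ is acyclic.

*Proof.* Induction on $k$; $D_0$ has no arcs. For $k\ge1$, list the roots as $u_1,\dots,u_h$. Between $u_i$ and $u_{i+1}$ place, in this order: first the $(+)$-gadgets with $s=i$, each listed as $y_1,\dots,y_p$; next, if $u_i=a_j$, the copy $D^{(j)}$ in an acyclic order, which exists by induction; last the $(-)$-gadgets with $e=i+1$, each listed as $z_p,\dots,z_1$.

Every arc goes forward. In a $(+)$-gadget, $u_s$ comes before the path, and $u_e,u_l$ come after it because $e,l>s$. In a $(-)$-gadget, $u_e$ comes after the path, and $u_s,u_l$ come before it because $s,l<e$. The copy $D^{(j)}$ comes after $a_j$ and before $b_j$, since $L\ge2$. $\square$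

**Lemma 7.** $D_k$ has maximum average degree at most $4+2/p$.

*Proof.* It suffices to show that every nonempty vertex set $U$ induces at most $(2+\frac1p)|U|$ arcs.

**Step 1: charging arcs.** We assign each arc to one vertex. Construct $D_k$ in this order: the roots, then each gadget (as $y_1,\dots,y_p$ or $z_1,\dots,z_p$), then each copy, recursively in the same way. Charge each arc to its later-constructed endpoint, and call it a back arc of that vertex. The roots of $D_k$ have no back arcs. The roots of copies, at every depth, have exactly two, to $a_j$ and $b_j$ of the parent. A vertex $y_1$ has the back arcs to $u_s$ and $u_e$; a vertex $y_{i+1}$ has those to $y_i$ and $u_e$. A vertex $z_1$ has those to $u_e$ and $u_s$; a vertex $z_{i+1}$ has those to $z_i$ and $u_s$. So each gadget vertex has exactly two back arcs, except that the last one, $y_p$ or $z_p$, also has the extra arc.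

**Step 2: counting inside $U$.** We bound what each piece contributes. A root in $U$ contributes at most $2$ arcs. Let $G$ be the vertex set of a gadget. If $G\subseteq U$, it contributes at most $2p+1=(2+\frac1p)|G\cap U|$. Suppose $G\not\subseteq U$. If the extra arc is not inside $U$, then $G$ contributes at most $2|G\cap U|$. If it is, then the last vertex of the gadget is in $U$. Let $i$ be the largest index with $y_i\notin U$ (resp. $z_i\notin U$); then $i<p$, and the vertex with index $i+1$ is in $U$ but its back arc to the missing vertex is not induced. The contribution is at most $2|G\cap U|+1-1=2|G\cap U|$. Adding up, $U$ induces at most $(2+\frac1p)|U|$ arcs. $\square$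

Next, the roots of a copy drag the whole copy along.

**Lemma 8.** If $f:D_k\to R$ is a weak homomorphism with $f\equiv x$ on the roots, then $f\equiv x$ on $D_k$.

*Proof.* Induction on $k$; for $k=0$ all vertices are roots. Let $k\ge1$. In a $(+)$-gadget, Lemma 5 applied to $u_s\to y_1\to u_e$ gives $f(y_1)=x$, and then applied successively to $y_i\to y_{i+1}\to u_e$ it gives $f(y_{i+1})=x$. In a $(-)$-gadget use $u_s\to z_1\to u_e$ and then $u_s\to z_{i+1}\to z_i$. For a root $v$ of $D^{(j)}$, Lemma 5 applied to $a_j\to v\to b_j$ gives $f(v)=x$. So $f$ restricted to $D^{(j)}\cong D_{k-1}$ is a weak homomorphism that is constant $x$ on the roots, and by induction it is constant $x$. $\square$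

**Lemma 9.** Let $k\ge1$ and let $f:D_k\to R$ be a weak homomorphism. Then $f(a_j)=f(b_j)$ for some $j$.

*Proof.* Call $c\in V(R)$ repeated if at least two roots have color $c$, and then let $s_c<e_c$ be the smallest and largest indices of such roots.

**Step 1: colors after $s_c$ and before $e_c$.** We show that the gadgets replace the arcs between roots. Let $c$ be repeated.

(i) If $l>s_c$ and $f(u_l)\ne c$, then $c\to f(u_l)$. Indeed $l\ne e_c$, so there is a $(+)$-gadget for $(s_c,e_c,l)$. Lemma 5 applied to $u_{s_c}\to y_1\to u_{e_c}$ and then to $y_i\to y_{i+1}\to u_{e_c}$ gives $f(y_1)=\dots=f(y_p)=c$. The arc $y_p\to u_l$ gives $c\to f(u_l)$.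

(ii) If $l<e_c$ and $f(u_l)\ne c$, then $f(u_l)\to c$. Indeed $l\ne s_c$, so there is a $(-)$-gadget for $(s_c,e_c,l)$. Lemma 5 applied to $u_{s_c}\to z_1\to u_{e_c}$ and then to $u_{s_c}\to z_{i+1}\to z_i$ gives $f(z_1)=\dots=f(z_p)=c$. The arc $u_l\to z_p$ gives $f(u_l)\to c$.

**Step 2: few repeated colors.** We bound the number of interval endpoints. If $s_c<l<e_c$ and $f(u_l)\ne c$, then (i) and (ii) give a digon in $R$, which is impossible. So the roots of color $c$ are exactly those with index in the interval $I_c=[s_c,e_c]$. For distinct repeated colors these intervals are disjoint. If $I_c$ precedes $I_{c'}$, then (i) with $l=s_{c'}$ gives $c\to c'$. So the repeated colors, ordered by their intervals, induce a transitive subtournament of $R$. Since $R\not\supseteq TT_{t_0+1}$, there are at most $t_0$ of them, and at most $2t_0$ endpoints.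

**Step 3: blocks.** We count endpoints in blocks. Suppose $f(a_j)\ne f(b_j)$ for all $j$. Block $j$ has $r+1$ roots and there are $r$ colors, so two of its roots have the same color $c_j$, which is repeated. The interval $I_{c_j}$ meets block $j$. It does not contain block $j$, since otherwise $f(a_j)=c_j=f(b_j)$. Since both are intervals of indices, an endpoint of $I_{c_j}$ lies in block $j$. The blocks are disjoint, so $m\le2t_0$. But $m=2t_0+1$, a contradiction. $\square$

Let $T_0$ be the one-vertex tournament and $T_k=R[T_{k-1}]$ for $k\ge1$, so $|T_k|=r^k$.

**Lemma 10.** $D_k\not\subseteq T_k$ for all $k\ge0$. Hence $\mathrm{unvd}(D_k)>r^k$.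

*Proof.* Induction on $k$. For $k=0$, $|D_0|=2>1=|T_0|$. Let $k\ge1$ and suppose $\varphi$ embeds $D_k$ in $T_k=R[T_{k-1}]$. Its first coordinate $f$ is a weak homomorphism $D_k\to R$. By Lemma 9, $f(a_j)=f(b_j)=x$ for some $j$. By Lemma 5, applied to $a_j\to v\to b_j$, all roots $v$ of $D^{(j)}$ have color $x$. By Lemma 8, applied to the copy $D^{(j)}$ of $D_{k-1}$, all of $D^{(j)}$ has color $x$. So $\varphi$ maps $D^{(j)}$ into the fiber over $x$, and its second coordinate embeds $D^{(j)}\cong D_{k-1}$ in $T_{k-1}$, which contradicts the induction hypothesis. $\square$

## Choosing $R$, $p$ and $k$

It remains to choose $R$ with $t_0$ small compared with $r$, and to compute.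

**Lemma 11.** For $a\ge1$ there is a tournament of order $r=2^a$ that contains no $TT_{2a+2}$.

*Proof.* Let $s=2a+2$ and take a uniformly random tournament of order $r$. A given $s$-set induces a transitive tournament with probability $s!\,2^{-\binom s2}$, since each of the $s!$ linear orders fixes all $\binom s2$ arcs. The expected number of transitive $s$-sets is at most
$$\binom rs s!\,2^{-\binom s2}\le\bigl(r\,2^{-(s-1)/2}\bigr)^s=\bigl(2^{a-(a+1/2)}\bigr)^s<1 ,$$
so some tournament has none. $\square$

*Proof of Theorem 1.* Let $a\ge64$, $r=2^a$, and let $R$ be as in Lemma 11. So $t_0=2a+1$, $m=2t_0+1=4a+3$, $L=r+1$, $h=mL$. Let $p=2^a$ and $k=\lceil a/\log_2a\rceil$.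

**Step 1: the order of $D_k$.** We check that it is at most $2^{7a}$. Let $n_i=|V(D_i)|$. Each type of gadget is indexed by at most $h^3$ triples, so for $i\ge1$
$$n_i\le h+2ph^3+m\,n_{i-1}\le3ph^3+m\,n_{i-1},\qquad n_0=2 .$$
Unfolding, and using $m\ge3$,
$$n_k\le2m^k+3ph^3\,\frac{m^k-1}{m-1}\le2m^k+\tfrac32ph^3m^k\le2ph^3m^k ,$$
where the last inequality uses $ph^3\ge4$. Since $m=4a+3\le a^2$, we have $\log_2m\le2\log_2a$, and since $h=m(2^a+1)\le m2^{a+1}$, we have $\log_2h\le2\log_2a+a+1$. Hence
$$\log_2n_k\le1+a+3(2\log_2a+a+1)+\Bigl(\frac a{\log_2a}+1\Bigr)2\log_2a=6a+8\log_2a+4\le7a .$$
The last inequality says $a-8\log_2a-4\ge0$. At $a=64$ the left side is $64-48-4=12>0$, and its derivative $1-\frac{8}{a\ln2}$ is positive for $a\ge12$.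

**Step 2: every order $n$.** We pass from special orders to all $n\ge2^{448}$. Let $n\ge2^{448}$, $\ell=\log_2n\ge448$ and $a=\lfloor\ell/7\rfloor$. Then $a\ge64$, and $a>\ell/7-1\ge\ell/8$ because $\ell\ge56$. Since $n_k\le2^{7a}\le2^\ell=n$, we may add isolated vertices to $D_k$ to get an acyclic $D$ of order $n$. This does not increase the maximum average degree and does not decrease $\mathrm{unvd}$. By Lemma 7, the maximum average degree of $D$ is at most
$$4+\frac2p=4+2\cdot2^{-a}\le4+2n^{-1/8}.$$

**Step 3: the lower bound.** We translate $r^k$ into a power of $n$. By Lemma 10, $\mathrm{unvd}(D)\ge\mathrm{unvd}(D_k)>r^k=2^{ak}$. The function $x^2/\log_2x$ is increasing for $x\ge2$ (the derivative of $x^2/\ln x$ is $x(2\ln x-1)/\ln^2x$). Since $a\ge\ell/8\ge2$,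
$$\log_2\mathrm{unvd}(D)>ak\ge\frac{a^2}{\log_2a}\ge\frac{(\ell/8)^2}{\log_2(\ell/8)}\ge\frac{\ell^2}{64\log_2\ell} .$$
The right side is $\log_2$ of $n^{\log_2n/(64\log_2\log_2n)}$, which is the stated bound.

**Step 4: no polynomial.** We deduce the consequence. Fix $\alpha>4$. For all large $n$ we have $4+2n^{-1/8}\le\alpha$, so the digraph $D$ of order $n$ just built has maximum average degree at most $\alpha$. A polynomial $P_\alpha$ satisfies $P_\alpha(n)\le Kn^K$ for some constant $K$ and all $n\ge1$, but the exponent $\log_2n/(64\log_2\log_2n)$ tends to infinity. So $\mathrm{unvd}(D)>P_\alpha(n)$ for large $n$, and no such $P_\alpha$ exists. $\blacksquare$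

If one is content with $\alpha\ge6$, one can take $p=1$ throughout. The gadgets are then single vertices of degree $3$, Lemma 7 gives maximum average degree at most $6$, and Steps 1 to 4 go through with this bound in place of $4+2n^{-1/8}$, since the bound $n_k\le2ph^3m^k$ only becomes smaller.
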